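# Scalar curvature gained in a uniform limit of metrics

## A flat limit with positive curvature defect

Throughout, $\delta$ is the Euclidean metric, $B(x,r)$ is an open Euclidean ball, $B_r=B(0,r)$, and $R_g$ is the scalar curvature of $g$. Manifolds are Hausdorff and second countable.

**Theorem 1.** Let $n\ge 3$ and $A\ge 1$. There are constants $0<c<C$ depending only on $n$, and smooth metrics $g_i$ ($i$ large) on $T^n=\mathbb R^n/\mathbb Z^n$, with $g_i\to\delta$ uniformly, $R_{g_i}\ge -C$, and
$$cA\int\omega\ \le\ \liminf_{i}\int R_{g_i}\,\omega\ \le\ \limsup_i\int R_{g_i}\,\omega\ \le\ CA\int\omega$$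
for every continuous density $\omega\ge 0$.

The theorem answers the following question, posed by John Lott in "Backreaction in the future behavior of an expanding spacetime", arXiv:1709.03952 (2017). Let $C^2$ metrics $g_i$ on a smooth manifold $Y$ converge in $C^0$ on compact sets to a $C^2$ metric $g_\infty$, and suppose that on each compact set the scalar curvatures $R_{g_i}$ are bounded below uniformly in $i$. Is it true that
$$\int_Y R_{g_\infty}\,\omega\ \ge\ \liminf_{i\to\infty}\int_Y R_{g_i}\,\omega$$
for every nonnegative, compactly supported, smooth density $\omega$? In plain words: can averaged scalar curvature be lost in such a limit? Since $R_\delta=0$, Theorem 1 says that it can, so the answer is no: the left side is $0$, while the right side is at least $cA\int\omega>0$ when $\omega\not\equiv0$. The constant $C$ in $R_{g_i}\ge -C$ does not depend on $A$, so the amount lost is as large as we like under one fixed lower bound. Lifting the metrics to $\mathbb R^n$ gives a counterexample on $\mathbb R^n$.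

Some words need to be made precise. A density is an object which in each chart has the form $\phi\,|dx|$ and changes by the absolute value of the Jacobian determinant, so that it can be integrated without a metric or an orientation. For instance, on $\mathbb R$ with $x=3y$, the density $|dx|$ is $3|dy|$; and every metric $g$ has the density $d\mathrm{vol}_g=\sqrt{\det g}\,|dx|$. In the question $\omega$ is fixed while $d\mathrm{vol}_{g_i}$ moves with $i$; but $d\mathrm{vol}_{g_i}/d\mathrm{vol}_{g_\infty}\to1$ uniformly on compact sets. We write $\omega/d\mathrm{vol}_g$ for the function $\phi$ with $\omega=\phi\,d\mathrm{vol}_g$. Convergence in $C^0$ on compact sets means uniform convergence of the components $g_{kl}$ on compact subsets of charts; no derivative is controlled. For a symmetric 2-tensor $h$, $|h|_g$ is the norm induced by $g$; the eigenvalues of $h$ with respect to $g$ are at most $|h|_g$ in absolute value. Matrices carry the Euclidean (Hilbert–Schmidt) norm.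

A theorem of Bamler and Gromov explains why one could hope for a yes: if $\kappa\in C(Y)$ and $R_{g_i}\ge\kappa$ for all $i$, with $C^2$ metrics $g_i\to g_\infty$ in $C^0$ on compact sets and $g_\infty$ of class $C^2$, then $R_{g_\infty}\ge\kappa$. So pointwise lower bounds survive. We shall not use this theorem.

Two further results complete the picture; they are not needed for the answer.

**Theorem 2.** If $\dim Y=2$, then under the hypotheses of the question $\int R_{g_i}\,\omega\to\int R_{g_\infty}\,\omega$ for every continuous compactly supported density $\omega$. (If $\dim Y\le1$, all scalar curvatures vanish.)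

**Theorem 3.** Let $Y^n$, $n\ge3$, be any manifold and $g_\infty$ any $C^2$ metric on it.

* (a) For every nonnegative Radon measure $\nu$ on $Y$ there are $C^2$ metrics $g_i$ ($i$ large) with $|g_i-g_\infty|_{g_\infty}\le\frac1i$, $R_{g_i}\ge R_{g_\infty}-\frac1i$ on $Y$, and $\int R_{g_i}\omega\to\int R_{g_\infty}\omega+\int\frac{\omega}{d\mathrm{vol}_{g_\infty}}\,d\nu$ for all continuous compactly supported densities $\omega$.
* (b) There are $g_i$ with the same two bounds and $\int R_{g_i}\omega\to+\infty$ for every continuous compactly supported $\omega\ge0$, $\omega\not\equiv0$.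
* (c) Conversely, if $g_i\to g_\infty$ in $C^0_{loc}$, $R_{g_i}\ge R_{g_\infty}-\delta_i$ with functions $\delta_i\to0$ locally uniformly, and $\int R_{g_i}\omega$ converges in $\mathbb R$ for all smooth compactly supported $\omega$, then the limit has the form in (a) for a unique nonnegative Radon measure $\nu$.

In particular, taking $\nu=d\mathrm{vol}_{g_\infty}$ in (a), the inequality of the question fails on every nonempty $Y$ with $\dim Y\ge3$ and for every $C^2$ limit metric.

## Oscillating products, the 2-torus, and conformal factors near one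

We first try the question by hand in three situations.

Consider first oscillation in a product. On $T^n$, $n\ge3$, let $\varphi_i=\frac1i\sin(2\pi i x_1)$ and
$$g_i=dx_1^2+e^{2\varphi_i}dx_2^2+e^{-2\varphi_i}dx_3^2+\sum_{k>3}dx_k^2 .$$
Then $g_i\to\delta$ uniformly. The slices $x_1=\text{const}$ are flat, with shape operator $S=\mathrm{diag}(\varphi_i',-\varphi_i',0,\dots)$ and mean curvature $H=0$. The Riccati equation $\mathrm{Ric}(\partial_1,\partial_1)=-H'-|S|^2$ and the Gauss equation $0=R-2\,\mathrm{Ric}(\partial_1,\partial_1)+H^2-|S|^2$ give $R_{g_i}=-2H'-H^2-|S|^2=-2(\varphi_i')^2=-8\pi^2\cos^2(2\pi i x_1)$, whose weak limit is $-4\pi^2<0$. So curvature can jump, but here in the direction that the question allows.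

Next, let $Y=T^2$ and $\omega=d\mathrm{vol}_{g_\infty}$, with $R_{g_i}\ge -C$. By Gauss–Bonnet $\int R_{g_i}d\mathrm{vol}_{g_i}=0$, and since $|R|\le R+2C$ whenever $R\ge -C$, we get $\int|R_{g_i}|d\mathrm{vol}_{g_i}\le 2C\,\mathrm{vol}_{g_i}(T^2)$, which is bounded. Writing $\omega=\phi_i\,d\mathrm{vol}_{g_i}$ with $\phi_i\to1$ uniformly, $|\int R_{g_i}\omega|=|\int R_{g_i}(\phi_i-1)d\mathrm{vol}_{g_i}|\to0=\int R_{g_\infty}\omega$. This agrees with Theorem 2, and the trick $|R|\le R+2C$ will come back several times.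

Now let $n\ge3$ and look for a counterexample in the simplest class, that of conformally flat metrics. Put
$$c_n=\frac{4(n-1)}{n-2},\qquad \mathfrak p=\frac{n+2}{n-2}.$$
For $u>0$ the standard conformal formula, together with $d\mathrm{vol}=u^{2n/(n-2)}dx$, gives
$$R_{u^{4/(n-2)}\delta}=-c_n\,u^{-\mathfrak p}\Delta u,\qquad R_{u^{4/(n-2)}\delta}\,d\mathrm{vol}=-c_n\,u\,\Delta u\,dx. \tag{1}$$
On $T^n$ an integration by parts yields
$$\int R_{u^{4/(n-2)}\delta}\,d\mathrm{vol}=c_n\int|\nabla u|^2dx\ \ge 0. \tag{2}$$
The sign is the one that we want. So the first thing to try is $g_i=u_i^{4/(n-2)}\delta$ with $u_i\to1$ uniformly and a Dirichlet energy that does not tend to zero.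

This fails, for the following reason. If $R_{g_i}\ge -C$ and $u_i\to1$ uniformly, then $-c_n\Delta u_i\ge -Cu_i^{\mathfrak p}\ge -2^{\mathfrak p}C$ for large $i$. Since $\int\Delta u_i=0$, the positive and negative parts of $\Delta u_i$ have equal integrals, so $\int|\Delta u_i|$ is bounded. For smooth $\phi$,
$$\int R_{g_i}\phi\,dx=-c_n\int u_i^{-\mathfrak p}\phi\,\Delta u_i\,dx=-c_n\int(u_i-1)\Delta\phi\,dx+O\Big(\|u_i^{-\mathfrak p}-1\|_\infty\|\phi\|_\infty\int|\Delta u_i|\,dx\Big)\longrightarrow0 .$$
A conformal factor that tends uniformly to $1$ therefore gives equality. The energy in (2) shows the obstruction in one line: $\int|\nabla u_i|^2=\int(u_i-1)(-\Delta u_i)\le\|u_i-1\|_\infty\int|\Delta u_i|\to0$. If conformally flat metrics are to work, then $u_i$ must stay far from $1$ exactly where $-\Delta u_i$ sits, and yet the metric must be close to $\delta$.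

## Undoing a dilation by a diffeomorphism

The way out is that a metric $\lambda^2\delta$ with $\lambda$ far from $1$ can still become close to $\delta$ after a diffeomorphism. Scalar curvature is carried along by diffeomorphisms, so nothing is lost. What we need is a diffeomorphism $\Psi$ with $\lambda^{-1}D\Psi$ close to the identity $I$: at the point $\Psi(x)$,
$$\Psi_*(\lambda^2\delta)(\xi,\xi)=\lambda(x)^2\,|D\Psi(x)^{-1}\xi|^2=\big|(\lambda^{-1}D\Psi(x))^{-1}\xi\big|^2 . \tag{3}$$

Take a radial factor with $|x|\,|\nabla\log\lambda|\le\varepsilon$; it may grow without bound near $0$, as long as it grows slowly per scale. With $\Psi(x)=\lambda(|x|)\,x$ we have $D\Psi=\lambda I+x\otimes\nabla\lambda$, so $|\lambda^{-1}D\Psi-I|=|x|\,|\nabla\log\lambda|\le\varepsilon$. The error is $\varepsilon$, no matter how many scales the factor runs through.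

So let us put one such bump into each cell of a fine grid of mesh comparable to $r$, with factor $1+\psi((x-z)/r)$, $\psi\ge0$, and see what it must achieve. Near the boundary of the unit ball the bump of height about $\varepsilon$ is cut off, which costs $-\Delta\psi\ge-C\varepsilon$, hence by (1) a scalar curvature of at least $-C\varepsilon r^{-2}$; so we take $\varepsilon=r^2$. By (2) the cell contributes $c_nr^{n-2}\int|\nabla\psi|^2$, and we want this to be comparable to $Ar^n$. So the target is $\int|\nabla\psi|^2\approx A\varepsilon$. A single centre misses it: if $|\nabla\psi|\le C\varepsilon/|x|$ on $B_1$, then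
$$\int_{B_1}|\nabla\psi|^2\le C^2\varepsilon^2|S^{n-1}|\int_0^1 s^{n-3}ds=\frac{C^2|S^{n-1}|}{n-2}\,\varepsilon^2,$$
which is too small by a factor $\varepsilon$, however slowly or quickly $\psi$ varies within this bound. The small scales contribute almost nothing, because there is only one ball at each scale.

Suppose instead that each ball contains $M$ smaller balls, smaller by a factor $\rho$, and so on. In generation $k$ there are $M^k$ balls of radius $\rho^k$, and a gradient of size $\varepsilon/\rho^k$ on each of them has energy about $M^k\rho^{nk}\varepsilon^2\rho^{-2k}=\varepsilon^2(M\rho^{n-2})^k$. All generations contribute equally if $M=\rho^{-(n-2)}$. Then $K\approx A/\varepsilon$ generations give the energy $A\varepsilon$, while $\psi$ reaches height about $\varepsilon K\approx A$, which is far from $0$, as the last section demands. The set being approximated has dimension $n-2$. It should be a dust rather than a smooth piece: for $n=3$ and a factor $\lambda(|x'|)$ around the line $x'=(x_1,x_2)=0$, the obvious map $(x',x_3)\mapsto(\lambda x',x_3)$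 has $\lambda^{-1}D\Psi e_3=\lambda^{-1}e_3$, which is not close to $e_3$ when $\lambda$ is not close to $1$. In a dust, separated nested balls allow one to dilate about each centre in turn.

From now on $C,c,c_1>0$ are constants that depend only on $n$ and on a few cutoff functions that are fixed once for all; $C$ may change from line to line.

## A Cantor dust of dimension $n-2$ and its Newtonian potential

**Definition (dust).** Let $n\ge3$, $\rho=16^{-n}$ and $M=\rho^{-(n-2)}\in\mathbb N$. A maximal $8\rho$-separated subset of $B_{1/2}$ has at least $M$ points: the closed balls of radius $8\rho$ about its points cover $B_{1/2}$, so it has at least $(1/2)^n(8\rho)^{-n}=(16\rho)^{-n}=16^{n(n-1)}\ge16^{n(n-2)}=M$ of them. Fix $y_1,\dots,y_M\in B_{1/2}$ with $|y_i-y_j|\ge8\rho$ for $i\ne j$. For a word $a$ in the letters $1,\dots,M$, of length $|a|$, put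
$$x_\emptyset=0,\qquad x_{aj}=x_a+\rho^{|a|}y_j,\qquad B_a=B(x_a,\rho^{|a|}),\qquad \theta B_a=B(x_a,\theta\rho^{|a|}).$$
Let $E_k=\bigcup_{|a|=k}\overline{B_a}$.

For $n=3$, for example, $\rho=1/4096$ and $M=4096$: the unit ball contains $4096$ balls of radius $1/4096$, and the word $a=(2,7)$ has centre $x_a=y_2+\rho y_7$ and radius $\rho^2$.

Since $|y_j|<\frac12$ and $4\rho\le\frac14$, and since siblings have centres at distance at least $8\rho^{|a|+1}$,
$$4B_{aj}\subset\tfrac34B_a,\qquad 4B_{ai}\cap4B_{aj}=\emptyset\quad(i\ne j). \tag{4}$$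
Consequently $4B_a\cap4B_{a'}=\emptyset$ whenever neither of $a,a'$ is a prefix of the other: if $e$ is the longest common prefix, then $4B_a\subset4B_{ei}$ and $4B_{a'}\subset4B_{ej}$ with $i\ne j$. In particular the balls $4B_a$ with $|a|=k\geq 1$ are pairwise disjoint, and $E_k$ decreases in $k$.

Fix $0\le\beta\in C_c^\infty(B_1)$ with $\int\beta=1$ and $\beta=\beta_0>0$ constant on $B_{3/4}$. Let $\mu_k$ be the measure with density (denoted by the same letter)
$$\mu_k(x)=\rho^{-2k}\sum_{|a|=k}\beta\big((x-x_a)/\rho^k\big).$$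
As $\rho^{-2k}=M^{-k}\rho^{-nk}$, each of the $M^k$ balls carries mass $M^{-k}$. So $\mu_k$ is a probability measure supported in $E_k$, and $\mu_k(B_a)=M^{-j}=\rho^{(n-2)j}$ if $|a|=j\le k$.

Let $\Gamma(x)=\frac{|x|^{2-n}}{(n-2)|S^{n-1}|}$, so $-\Delta\Gamma=\delta_0$, and put
$$N_k=\Gamma*\mu_k>0,\qquad s_k(x)=\max(\mathrm{dist}(x,E_k),\rho^k).$$
Then $N_k$ is smooth and $-\Delta N_k=\mu_k$. The number $s_k(x)$ is the scale at which $x$ sees the dust.

**Lemma 4.**

1. $\mu_k(B(x,t))\le C\min(t^{n-2},\rho^{-2k}t^n)$.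
2. $|\nabla N_k|\le C/s_k$ and $N_k\le C(1+\log^+\frac1{s_k})\le C(1+k)$.
3. $N_k\ge c_1k$ on $\operatorname{supp}\mu_k$.
4. $s_K\le3s_m$ if $m\le K$.

*Proof.* The tool for 2 and 3 is the identity, valid for $q>0$,
$$\int|x-y|^{-q}\,d\mu_k(y)=q\int_0^\infty t^{-q-1}\mu_k(B(x,t))\,dt, \tag{5}$$
which follows from $|x-y|^{-q}=\int_{|x-y|}^\infty q\,t^{-q-1}dt$ and Fubini.

**Part 1: the mass of balls.** The bumps in $\mu_k$ have disjoint supports, so the density is at most $C\rho^{-2k}$ and $\mu_k(B(x,t))\le C\rho^{-2k}t^n$. If $t<\rho^k$, this is at most $Ct^{n-2}$. If $t\ge1$, use the total mass $1\le t^{n-2}$. In the remaining case $\rho^{j+1}\le t<\rho^j$ with $0\le j<k$. The balls $B_a$, $|a|=j$, that meet $B(x,t)$ are disjoint, have radius $\rho^j$ and lie in $B(x,3\rho^j)$, so there are at most $3^n$ of them. They carry $\mu_k|_{B(x,t)}$, and each has mass $\rho^{(n-2)j}\le\rho^{-(n-2)}t^{n-2}$.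

**Part 2: upper bounds for the potential.** Let $d=\mathrm{dist}(x,E_k)$. The integrand in (5) vanishes for $t<d$. Since $|\nabla\Gamma(x)|=|x|^{1-n}/|S^{n-1}|$, the gradient is controlled by (5) with $q=n-1$. If $d\ge\rho^k$, we get at most $C\int_d^\infty t^{-n}t^{n-2}dt=C/d=C/s_k$. If $d<\rho^k$, we get at most $C\int_0^{\rho^k}\rho^{-2k}dt+C\int_{\rho^k}^\infty t^{-2}dt=C\rho^{-k}=C/s_k$. For $N_k$ itself use $q=n-2$, and $\mu_k\le1$ for $t\ge1$:
$$N_k(x)\le C\int_0^{\rho^k}\rho^{-2k}t\,dt+C\int_{\min(s_k,1)}^1\frac{dt}t+C\int_1^\infty t^{1-n}dt ,$$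
where the first term is present only if $d<\rho^k$. The three terms are at most $C$, $C\log^+\frac1{s_k}$ and $C$. Finally $s_k\ge\rho^k$ gives $\log^+\frac1{s_k}\le k\log\frac1\rho$.

**Part 3: a lower bound on the dust.** Let $x\in\overline{B_a}$ with $|a|=k$, and let $a|_j$ be the initial subword of length $j$. Then $B_{a|_j}\subset B(x,2\rho^j)$, so $\mu_k(B(x,t))\ge\rho^{(n-2)j}$ for $t\ge2\rho^j$, and
$$\int_{2\rho^j}^{2\rho^{j-1}}t^{1-n}\rho^{(n-2)j}\,dt=\frac{2^{2-n}}{n-2}\,(1-\rho^{n-2}).$$
By (5) with $q=n-2$, $N_k(x)=|S^{n-1}|^{-1}\int_0^\infty t^{1-n}\mu_k(B(x,t))dt$. Summing over $1\le j\le k$ gives $N_k(x)\ge c_1k$; each generation adds the same amount.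

**Part 4: comparing scales.** Each $\overline{B_a}$ with $|a|=m$ contains points of $E_K$, so $\mathrm{dist}(x,E_K)\le\mathrm{dist}(x,E_m)+2\rho^m\le3s_m$; and $\rho^K\le\rho^m\le s_m$. $\square$

## The cut-off potential: size, Laplacian and energy

For Theorem 1 one dust suffices. Theorem 3 will need a superposition of a coarse dust $\mu_m$ and a fine dust $\mu_K$ with an adjustable weight, so we treat both at once. Let $0\le m<K$, $b\in\{0,1\}$, $t\in[0,1]$, $0<\varepsilon\le1$, and
$$\mu=b\mu_m+t\mu_K,\qquad N=bN_m+tN_K,\qquad \psi=\varepsilon\chi N,$$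
where $\chi\in C_c^\infty(B_2)$ is fixed with $0\le\chi\le1$ and $\chi=1$ on $B_1$. Put
$$s=s_K,\qquad \lambda=(1+\psi)^{2/(n-2)},\qquad \ell=\log\lambda\ge0,\qquad V_m=\bigcup_{|a|=m}\tfrac34B_a\subset B_1 ,$$
so that $(1+\psi)^{4/(n-2)}\delta=\lambda^2\delta$. For a first reading of Theorem 1, take $b=0$, $t=1$, $m=0$.

**Proposition 5.**

* (P1) $\psi\in C_c^\infty(B_2)$, $0\le\psi\le C\varepsilon(1+K)$, $\int\psi\le C\varepsilon$.
* (P2) $-\Delta\psi=\varepsilon\mu\ge0$ on $B_1$, and $-\Delta\psi\ge-C\varepsilon$ everywhere.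
* (P3) $\varepsilon^2(t^2c_1K-C)\le\int|\nabla\psi|^2\le C\varepsilon^2(1+bm+tK)$.
* (P4) There are $\varepsilon_0,C_*>0$ depending only on $n$ such that if $\varepsilon\le\varepsilon_0$ there is a smooth diffeomorphism $\Psi$ of $\mathbb R^n$, equal to the identity outside $B_1$, with $|\lambda^{-1}D\Psi-I|\le C_*\varepsilon\le\frac12$ everywhere. In particular $|\Psi_*(\lambda^2\delta)-\delta|_\delta\le C\varepsilon$.
* (P5) $\psi\le C\varepsilon(1+m)$ outside $V_m$; and if $b=1$, then $-\Delta\psi\ge\varepsilon\beta_0\rho^{-2m}$ on $V_m$.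

The point of (P4) is that its constants do not involve $K$. Its proof occupies the next section; here are the other four.

*Proof of (P1), (P2), (P3), (P5).* **Step 1: bounds for $N$.** By Lemma 4, parts 2 and 4,
$$|\nabla N|\le C/s,\qquad N\le C\big(1+\log^+\tfrac1s\big)\le C(1+K), \tag{6}$$
because $s_m\ge s/3$ lets us replace $s_m$ by $s$. Since $K\ge1$, (4) gives $E_K\subset E_1\subset B_{3/4}$, so $s\ge\frac14$ outside $B_1$, and there $N,|\nabla N|\le C$.

**Step 2: (P1) and (P2).** The measure $\mu$ is supported in $B_1$, where $\chi=1$. Hence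
$$-\Delta\psi=\varepsilon\mu-\varepsilon e,\qquad e=2\nabla\chi\cdot\nabla N+N\Delta\chi, \tag{7}$$
where $e$ is supported in $\overline{B_2}\setminus B_1$ and $|e|\le C$ by Step 1. This is (P2). The bound on $\psi$ is (6), and $\int\psi\le\varepsilon\int_{B_2}\Gamma*\mu\le C\varepsilon$, since $\int_{B_2}\Gamma(x-y)dx$ is bounded uniformly in $y$ and $\mu$ has mass at most $2$.

**Step 3: the energy (P3).** Integrating by parts and using (7),
$$\int|\nabla\psi|^2=\int\psi(-\Delta\psi)=\varepsilon^2\Big(\int N\,d\mu-\int\chi Ne\,dx\Big),\qquad\Big|\int\chi Ne\,dx\Big|\le C.$$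
By the symmetry of $\Gamma$,
$$\int N\,d\mu=b^2\int N_m\,d\mu_m+2bt\int N_m\,d\mu_K+t^2\int N_K\,d\mu_K .$$
All terms are nonnegative, and the last is at least $t^2c_1K$ by Lemma 4, part 3. For the upper bound, $N_m\le C(1+m)$ and $N_K\le C(1+K)$ everywhere, so the sum is at most $C\big(b(1+m)+t(1+K)\big)\le C(1+bm+tK)$.

**Step 4: (P5).** Let $x\notin V_m$. We have $E_K\subset E_{m+1}$, and for each ball $\overline{B_{aj}}$ of generation $m+1$, $4B_{aj}\subset\frac34B_a\subset V_m$. So $\mathrm{dist}(x,E_K)\ge\rho^{m+1}$, and $N_K(x)\le C(1+m)$ by Lemma 4, part 2; also $N_m\le C(1+m)$ everywhere. On $V_m\subset B_1$ we have $\mu_m=\beta_0\rho^{-2m}$, because $\beta=\beta_0$ on $B_{3/4}$; so for $b=1$, $-\Delta\psi=\varepsilon\mu\ge\varepsilon\mu_m=\varepsilon\beta_0\rho^{-2m}$. $\square$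

## Straightening the dilation, shell by shell

*Proof of (P4).* The plan: the factor $\lambda$ is nearly constant on the shell between a ball and its children, so on this shell we use an affine dilation; between consecutive generations we interpolate. Each interpolation costs $O(\varepsilon)$ in relative terms, and at each point only one interpolation is active.

**Step 1: $\log\lambda$ is nearly constant on shells.** We have $|\nabla\ell|\le C|\nabla\psi|\le C\varepsilon/s$ on $B_2$: on $B_1$ by (6), and on $B_2\setminus B_1$ because $|\nabla\psi|\le C\varepsilon$ there and $s\le3$ on $B_2$. Elsewhere $\nabla\ell=0$. Define the shells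
$$D_\emptyset=\mathbb R^n\setminus\bigcup_j2B_j,\qquad D_a=\overline{2B_a}\setminus\bigcup_j2B_{aj}\ (1\le|a|<K),\qquad D_a=\overline{2B_a}\ (|a|=K),$$
and let $\lambda_\emptyset=1$ and $\lambda_a=\lambda(p_a)$ with $p_a=x_a+2\rho^{|a|}e_1\in D_a$ for $1\le|a|\le K$. We claim
$$|\ell-\log\lambda_a|\le C\varepsilon\quad\text{on }D_a. \tag{8}$$

For $a=\emptyset$: a point outside all $2B_j$ has distance at least $\rho$ from $E_1\supset E_K$, so $s\ge\rho$, $N\le C$ by (6), and $0\le\ell\le C\varepsilon$.

For $1\le|a|=k<K$: first, $s\ge\rho^{k+1}$ on $D_a$. Indeed $E_K\subset E_{k+1}$. The balls $\overline{B_{aj}}$ have distance at least $\rho^{k+1}$ from $D_a$, which avoids $2B_{aj}$. Any other $\overline{B_{a'}}$ with $|a'|=k+1$ lies in some $4B_{a''}$ with $|a''|=k$, $a''\ne a$, hence outside $4B_a$, hence at distance at least $2\rho^k$ from $\overline{2B_a}$. Second, any $x\in D_a$ can be joined to $p_a$ inside $D_a$ by a path of length at most $\frac\pi2\cdot4\rho^k$: take the straight segment in $\overline{2B_a}$ and replace each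 chord through a ball $2B_{aj}$ by a minor great-circle arc on its boundary sphere. The arcs stay in $D_a$, because the closed balls $\overline{2B_{aj}}$ are disjoint and contained in $B_a$; and an arc is at most $\frac\pi2$ times as long as its chord. As $D_a\subset B_1$, integrating $|\nabla\ell|\le C\varepsilon\rho^{-k-1}$ along the path gives (8).

For $|a|=K$: $s\ge\rho^K$, and $D_a$ is convex with diameter $4\rho^K$, so (8) follows in the same way.

The point $p_{aj}$ lies on the boundary sphere of $2B_{aj}$, hence in both $D_a$ and $D_{aj}$. So (8) at $p_{aj}$ yields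
$$|\log\lambda_{aj}-\log\lambda_a|\le C\varepsilon\qquad(|a|<K). \tag{9}$$

**Step 2: the formula for $\Psi$.** Define affine maps by
$$T_\emptyset=\mathrm{id},\qquad T_{aj}(x)=T_a(x)+(\lambda_{aj}-\lambda_a)(x-x_{aj}),\qquad\text{so that }DT_a=\lambda_aI .$$
Thus $T_{aj}$ dilates by $\lambda_{aj}$ and agrees with $T_a$ at the centre $x_{aj}$. Fix $\eta\in C_c^\infty(B_3)$ with $0\le\eta\le1$ and $\eta=1$ on $B_2$, and put $\eta_a(x)=\eta((x-x_a)/\rho^{|a|})$. On the open sets
$$O_\emptyset=\mathbb R^n\setminus\bigcup_j\overline{3B_j},\qquad O_a=4B_a\setminus\bigcup_j\overline{3B_{aj}}\ (1\le|a|<K),\qquad O_a=4B_a\ (|a|=K)$$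
let $\Psi=\mathrm{id}$ on $O_\emptyset$ and, for $a=a'j$,
$$\Psi(x)=T_{a'}(x)+\eta_a(x)(\lambda_a-\lambda_{a'})(x-x_a)\quad\text{on }O_a. \tag{10}$$
This is $T_{a'}$ where $\eta_a=0$ and $T_a$ where $\eta_a=1$. For $K=1$, for instance, $\Psi(x)=x+\eta_j(x)(\lambda_j-1)(x-x_j)$ on each $4B_j$, and $\Psi=\mathrm{id}$ elsewhere: the radial map of the single centre, cut off at a single scale.

**Step 3: $\Psi$ is well defined and smooth.** The sets cover $\mathbb R^n$: if $x\notin O_\emptyset$, then $x\in\overline{3B_j}\subset4B_j$ for some $j$; let $a$ be a longest word with $1\le|a|\le K$ and $x\in4B_a$. If $|a|=K$, then $x\in O_a$. If $|a|<K$, then $x\notin4B_{aj}\supset\overline{3B_{aj}}$ for all $j$, so again $x\in O_a$.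

On overlaps the formulas agree. Let $O_a\cap O_{a'}\ne\emptyset$ with $a\ne a'$. By the remark after (4), one word, say $a$, is a prefix of the other (trivially, if one of them is empty). Let $aj$ be the prefix of $a'$ of length $|a|+1$. If $|a'|\ge|a|+2$, then $O_{a'}\subset4B_{a'}\subset\frac34B_{aj}$, which was removed from $O_a$. So $a'=aj$, and the intersection lies in $4B_{aj}\setminus\overline{3B_{aj}}$. There the formula on $O_a$ gives $T_a$, because $4B_{aj}\subset2B_a$ and so $\eta_a=1$ (or $a=\emptyset$ and $\Psi=\mathrm{id}=T_\emptyset$). The formula on $O_{aj}$ also gives $T_a$, because $\eta_{aj}=0$ outside $3B_{aj}$.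

So $\Psi$ is well defined and smooth, and $\Psi=\mathrm{id}$ outside $\bigcup_j4B_j\subset B_{3/4}\subset B_1$.

**Step 4: the derivative.** On $O_a$ with $a=a'j$,
$$D\Psi=\lambda_{a'}I+(\lambda_a-\lambda_{a'})\big(\eta_aI+(x-x_a)\otimes\nabla\eta_a\big),\qquad |x-x_a|\,|\nabla\eta_a|\le C,$$
so by (9) $|D\Psi-\lambda_{a'}I|\le C|\lambda_a-\lambda_{a'}|\le C\varepsilon\lambda_{a'}$. Next we compare $\lambda_{a'}$ with $\lambda(x)$. If $x\in2B_a$, then $x\in D_a$, since $O_a$ avoids the balls $\overline{3B_{aj}}$. If $x\in4B_a\setminus2B_a$, then $x\in D_{a'}$, since $4B_a\subset\frac34B_{a'}$ misses the other balls $4B_{a'i}$. In both cases (8) and (9) give $|\ell(x)-\log\lambda_{a'}|\le C\varepsilon$. Hence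
$$|\lambda^{-1}D\Psi-I|\le\lambda^{-1}|D\Psi-\lambda_{a'}I|+|\lambda_{a'}/\lambda-1|\,|I|\le C_*\varepsilon .$$
On $O_\emptyset\subset D_\emptyset$ we have $D\Psi=I$ and $0\le\ell\le C\varepsilon$, so the same bound holds there.

**Step 5: $\Psi$ is a diffeomorphism, and the $C^0$ bound.** Choose $\varepsilon_0\le 1$ with $C_*\varepsilon_0\le\frac12$. For $\varepsilon\le\varepsilon_0$ the matrix $\lambda^{-1}D\Psi$ is invertible everywhere, so $\Psi$ is a local diffeomorphism. It is proper, being the identity outside a compact set. A proper local diffeomorphism of $\mathbb R^n$ to itself is a covering map, and $\mathbb R^n$ is connected and simply connected, so $\Psi$ is a diffeomorphism. Finally (3) gives $\Psi_*(\lambda^2\delta)(\xi,\xi)=(1+O(\varepsilon))|\xi|^2$. $\square$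

## Tiling the torus: proof of Theorem 1

**Step 1: the metrics.** Let $r=\frac1{6i}$, $\varepsilon=r^2$, $K=\lceil A/\varepsilon\rceil$, and $b=0$, $t=1$, $m=0$ in Proposition 5, with $i$ so large that $\varepsilon\le\varepsilon_0$. Divide $T^n$ into $i^n$ cubes $Q_z$ of side $6r$ with centres $z$. On $B(z,3r)\subset Q_z$ let
$$\hat g=(1+\psi_z)^{\frac4{n-2}}\delta,\quad\psi_z(x)=\psi\big(\tfrac{x-z}r\big),\qquad g_i=(\Psi_z)_*\hat g,\quad\Psi_z(x)=z+r\,\Psi\big(\tfrac{x-z}r\big),$$
and let $g_i=\delta$ elsewhere. The map $\Psi_z$ sends $B(z,3r)$ onto itself, and $\psi$ and $\Psi-\mathrm{id}$ vanish near $\partial B_3$, so $g_i$ is smooth.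

**Step 2: uniform convergence.** Since $D\Psi_z(x)=D\Psi(\frac{x-z}r)$, (P4) gives $|g_i-\delta|\le C\varepsilon\to0$. Here we use that the estimate does not depend on $K$, which tends to infinity.

**Step 3: the lower bound.** By (1), (P2) and $1+\psi_z\ge1$, $R_{\hat g}\ge-c_nr^{-2}C\varepsilon=-C$. A diffeomorphism only moves the values of the curvature, so $R_{g_i}\ge-C$, with $C$ independent of $A$.

**Step 4: the total curvature of a cell.** By (1) and $\int\Delta\psi_z=0$,
$$\int_{Q_z}R_{g_i}d\mathrm{vol}_{g_i}=\int R_{\hat g}\,d\mathrm{vol}_{\hat g}=-c_n\int(1+\psi_z)\Delta\psi_z\,dx=c_nr^{n-2}\int|\nabla\psi|^2=:(6r)^n\gamma_i ,$$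
so $\gamma_i=6^{-n}c_n\varepsilon^{-1}\int|\nabla\psi|^2$. By (P3) and $A\le\varepsilon K\le A+\varepsilon$,
$$6^{-n}c_nc_1A-C\varepsilon\ \le\ \gamma_i\ \le\ C\varepsilon(1+K)\ \le\ C(A+2\varepsilon)\ \le\ CA. \tag{11}$$

**Step 5: testing against $\omega$.** Let $\omega=\phi\,dx$ with $\phi$ continuous. From $R_{g_i}\ge-C$ we get $|R_{g_i}|\le R_{g_i}+2C$, so
$$\int_{Q_z}|R_{g_i}|\,d\mathrm{vol}_{g_i}\le\int_{Q_z}R_{g_i}\,d\mathrm{vol}_{g_i}+2C\,\mathrm{vol}_{g_i}(Q_z)\le C_A(6r)^n .$$
Also $dx=(1+O(\varepsilon))\,d\mathrm{vol}_{g_i}$ by Step 2. Therefore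
$$\int_{Q_z}R_{g_i}\phi\,dx=\phi(z)\gamma_i(6r)^n+O_A\Big(\big(\operatorname{osc}_{Q_z}\phi+\varepsilon\|\phi\|_\infty\big)(6r)^n\Big).$$
Sum over $z$. The oscillations tend to $0$ uniformly, $\sum_z\phi(z)(6r)^n\to\int\phi\,dx$, and $\gamma_i$ is bounded; so
$$\int R_{g_i}\,\omega=\gamma_i\int\omega+o(1).$$
With (11) this proves Theorem 1, with $c=6^{-n}c_nc_1$ and a suitable $C$. The same computation applies to the lifted metrics on $\mathbb R^n$ and compactly supported $\omega$. Since $R_\delta=0$, the answer to the question is no. $\blacksquare$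

## Dimension two: isothermal coordinates that converge

We now prove Theorem 2. In dimension two every metric is conformally flat in suitable coordinates, so we are close to the equality computed above for conformal factors near one. The difficulty is that the isothermal coordinates vary with $i$. The Beltrami equation makes them converge well enough.

**Step 1: reduction to smooth metrics on a disc.** By a partition of unity, assume $\operatorname{supp}\omega\subset D$, where $D$ is an open coordinate disc with $\overline D$ compact in the chart. Mollifications of a $C^2$ metric converge in $C^2$ on compact sets. So near $\overline D$ there are smooth metrics within $\frac1i$ of $g_i$ in $C^0(\overline D)$ whose scalar curvatures differ from $R_{g_i}$ by at most $\frac1i$ on $\overline D$; replacing $g_i$ by these changes $\int R_{g_i}\omega$ by $o(1)$. So assume that $g_i$ is smooth for $i<\infty$. Choose also smooth $h_i\to g_\infty$ in $C^2(\overline D)$; then $\int R_{h_i}\omega\to\int R_{g_\infty}\omega$. If the integrals converge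 along the interlaced sequence $g_1,h_1,g_2,h_2,\dots$, then both subsequences have the same limit. Since $R$ is twice the Gauss curvature, it suffices to prove:

**Claim.** If smooth metrics $g_i$ converge to $g_\infty$ uniformly on $\overline D$ and have Gauss curvature $K_i\ge-C$ on $D$, then $\int K_i\,\omega$ converges.

(Here $g_\infty$ is $C^2$, $C$ is any constant, and $\omega$ is a continuous density with compact support in $D$.)

**Step 2: Beltrami coefficients.** For $g=E\,dx^2+2F\,dxdy+G\,dy^2$ put
$$\sigma=\tfrac14\big(E+G+2\sqrt{EG-F^2}\big),\qquad\mu=\frac{E-G+2\sqrt{-1}\,F}{4\sigma}.$$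
Expanding $|dz+\mu d\bar z|^2=(1+|\mu|^2)|dz|^2+2\,\mathrm{Re}(\bar\mu\,dz^2)$ shows that $g=\sigma|dz+\mu\,d\bar z|^2$, that
$$|\mu|^2=\frac{E+G-2\sqrt{EG-F^2}}{E+G+2\sqrt{EG-F^2}}<1,$$
and that $\sigma$ and $\mu$ with $|\mu|<1$ are uniquely determined by $g$. For example, $dx^2+4dy^2$ has $\sigma=\frac94$ and $\mu=-\frac13$. Write $g_i=\sigma_i|dz+\mu_id\bar z|^2$ on $D$. Dropping finitely many $i$, we have $|\mu_i|\le k<1$ for all $i\le\infty$, and $\mu_i\to\mu_\infty$ uniformly on $D$. Extend $\mu_i$ by $0$ to $\mathbb C$.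

**Step 3: convergence of the isothermal maps.** Let $\mathcal C$ be the Cauchy transform, with $\bar\partial\,\mathcal Ch=h$, and let $S$ be the Beurling transform, with $\partial\,\mathcal Ch=Sh$. Fix $p>2$ with $k\|S\|_{L^p\to L^p}<1$; this is possible because $\|S\|_{L^p\to L^p}\to1$ as $p\to2$. We use the measurable Riemann mapping theorem (Ahlfors, *Lectures on Quasiconformal Mappings*, Ch. V; Astala–Iwaniec–Martin, Ch. 5) in this form: with $h_i=(I-\mu_iS)^{-1}\mu_i\in L^p$, supported in $\overline D$, the function $f_i=z+\mathcal Ch_i$ is a homeomorphism of $\mathbb C$ in $W^{1,p}_{loc}$ with $\bar\partial f_i=h_i=\mu_i\partial f_i$ and $\partial f_i=1+Sh_i$. Let $J_i=|\partial f_i|^2-|\bar\partial f_i|^2$ be its Jacobian.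

From $h_i=\mu_i(Sh_i+1)$ for all $i\le\infty$,
$$h_i-h_\infty=(I-\mu_iS)^{-1}\big[(\mu_i-\mu_\infty)(Sh_\infty+1)\big]\to0\quad\text{in }L^p,$$
since the inverses have norm at most $(1-k\|S\|)^{-1}$ and $\mu_i-\mu_\infty$ is supported in $\overline D$ and tends to $0$ uniformly. As $p>2$ and the supports lie in $\overline D$, Hölder's inequality in the Cauchy integral gives $f_i\to f_\infty$ uniformly on $\mathbb C$. Also $\partial f_i$ and $\bar\partial f_i$ converge in $L^p(D)$, so $J_i\to J_\infty$ in $L^{p/2}(D)$.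

The inverses converge locally uniformly. Indeed, let $w_i\to w$. Since $f_i-\mathrm{id}$ is uniformly bounded, the points $f_i^{-1}(w_i)$ stay bounded, and every limit point $z$ of them satisfies $f_\infty(z)=w$; so $f_i^{-1}(w_i)\to f_\infty^{-1}(w)$. Let $\Omega_i=f_i(D)$. If $L\subset\Omega_\infty$ is compact, then for large $i$ the set $f_i^{-1}(L)$ lies in a fixed compact neighbourhood of $f_\infty^{-1}(L)$ in $D$; in particular $L\subset\Omega_i$.

**Step 4: the conformal factor.** For $i<\infty$, $f_i$ is a smooth diffeomorphism of $D$ onto $\Omega_i$. To see this, let $\zeta$ be a local smooth orientation-preserving isothermal chart for $g_i$. By the uniqueness in Step 2, $d\zeta=\partial\zeta\,(dz+\mu_id\bar z)$, while $df_i=\partial f_i\,(dz+\mu_id\bar z)$ a.e. So $f_i\circ\zeta^{-1}$ is an injective $W^{1,2}_{loc}$ map with $\bar\partial=0$ a.e.; by Weyl's lemma it is holomorphic, and being injective it has nonvanishing derivative. Thus $J_i>0$ on $D$, and $g_i=f_i^*(e^{2u_i}|dw|^2)$ with $u_i\in C^\infty(\Omega_i)$. Write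 $dA_i=a_i\,dxdy$ for the area measure of $g_i$. Then
$$a_i=(e^{2u_i}\circ f_i)\,J_i,\qquad \nu_i:=(f_i)_*(K_i\,dA_i)=-\Delta u_i\,dw\quad\text{on }\Omega_i, \tag{12}$$
because $e^{2u}|dw|^2$ has Gauss curvature $-e^{-2u}\Delta u$.

**Step 5: convergence as distributions.** We avoid estimating $u_i$ directly, and write it through $a_i$ and $J_i$. For $\theta\in C_c^\infty(\Omega_\infty)$ and large $i$, (12) and the change of variables $w=f_i(z)$ give
$$\int\theta u_i\,dw=\tfrac12\int_D\theta(f_i)\,\big(J_i\log a_i-J_i\log J_i\big)\,dxdy .$$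
Here $\theta(f_i)\to\theta(f_\infty)$ and $\log a_i\to\log a_\infty$ uniformly on $D$. With $q=p/2>1$ we have $J_i\to J_\infty$ in $L^q(D)$, so $J_\infty\ge0$ a.e., and $|x\log x|\le C(1+x^{(1+q)/2})$ for $x\ge0$, with $0\log0=0$. So the functions $J_i\log J_i$ are bounded in $L^{2q/(1+q)}(D)$, where $2q/(1+q)>1$; hence they are uniformly integrable. They converge in measure, and Vitali's theorem gives $J_i\log J_i\to J_\infty\log J_\infty$ in $L^1(D)$. So $\int\theta u_i\,dw$ converges for every $\theta$. Applying this to $\Delta\theta$, we see that $\int\theta\,d\nu_i=-\int u_i\Delta\theta\,dw$ converges for every $\theta\in C_c^\infty(\Omega_\infty)$.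

**Step 6: convergence as measures.** This is where the curvature bound enters. For $0\le\theta\in C_c^\infty(\Omega_\infty)$ and large $i$, $\nu_i\ge-C(f_i)_*dA_i$ gives
$$\int\theta\,d|\nu_i|\le\int\theta\,d\nu_i+2C\int\theta\circ f_i\,dA_i ,$$
which is bounded. So $|\nu_i|(L)$ is bounded in $i$ for each compact $L\subset\Omega_\infty$. Given $F\in C_c(\Omega_\infty)$, approximate it uniformly by smooth functions with supports in a fixed compact set; since $|\nu_i|$ is bounded on this set, $\int F\,d\nu_i$ converges.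

**Step 7: conclusion.** Write $\omega=\phi_i\,dA_i$; then $\phi_i\to\phi_\infty$ uniformly, with supports in the compact set $\operatorname{supp}\omega\subset D$. We have $\int K_i\omega=\int\phi_i\circ f_i^{-1}\,d\nu_i$. By the uniform convergence $f_i\to f_\infty$, for large $i$ the functions $\phi_i\circ f_i^{-1}$ have supports in a fixed compact subset $L$ of $\Omega_\infty$, and by Step 3 they converge uniformly to $F=\phi_\infty\circ f_\infty^{-1}$. Since $|\nu_i|(L)$ is bounded, $\int\phi_i\circ f_i^{-1}\,d\nu_i-\int F\,d\nu_i\to0$, and $\int F\,d\nu_i$ converges by Step 6. This proves the Claim and Theorem 2. $\blacksquare$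

## Inserting a prescribed curvature mass at a point

For Theorem 3 we need to place a prescribed amount $G$ of scalar curvature near a point of an arbitrary $C^2$ metric, and to lose almost nothing in the pointwise lower bound.

**Lemma 6.** Let $n\ge3$, $q\in Y$, $G\ge0$, let $\eta\in(0,1)$ be smaller than a constant depending on $n$, and let $U$ be a neighbourhood of $q$ with $\int_U(|R_{g_\infty}|+1)\,d\mathrm{vol}_{g_\infty}\le\eta/8$. There is a $C^2$ metric $g$ on $Y$ with $g=g_\infty$ outside a compact subset of $U$, $|g-g_\infty|_{g_\infty}\le\eta$, $R_g\ge R_{g_\infty}-\eta$, and $\big|\int_UR_g\,d\mathrm{vol}_g-G\big|\le\eta$.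

Two difficulties are new. The first is that $g_\infty$ is not conformally flat; Step 1 replaces it near $q$ by a model of constant curvature. The second is that on a background of scalar curvature $R_0>0$, a large conformal factor pushes the background contribution down towards $0$, below $R_0$. This is the reason for the coarse dust $\mu_m$: by (P5), $\psi$ is small outside $V_m$, while on $V_m$ the coarse dust supplies a huge positive term.

*Proof.* **Step 1: making the metric conformally flat near $q$.** Choose smooth coordinates centred at $q$ with $g_\infty(0)=\delta$ and $\partial g_\infty(0)=0$. Let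
$$R_0=R_{g_\infty}(q),\qquad\kappa=\frac{R_0}{n(n-1)},\qquad g^\kappa=\big(1+\tfrac\kappa4|x|^2\big)^{-2}\delta=v_0^{4/(n-2)}\delta ,$$
so near $0$ the metric $g^\kappa$ has constant sectional curvature $\kappa$ and constant scalar curvature $R_0$. The tensor $h=g^\kappa-g_\infty$ is $C^2$ and vanishes to first order at $0$, so near $0$
$$|h|\le C'|x|^2,\qquad|\partial h|\le C'|x|,\qquad|\partial^2h|\le C'.$$
We interpolate with a logarithmic cutoff, whose derivatives gain a small factor $\tau$. Let $\theta(x)=\Theta(\tau\log(|x|/t_0))$, where $\Theta\in C^\infty(\mathbb R,[0,1])$ equals $1$ on $(-\infty,-1]$ and $0$ on $[0,\infty)$. For $0<\tau\le1$, $|\partial\theta|\le C\tau/|x|$ and $|\partial^2\theta|\le C\tau/|x|^2$. Put $g'=g_\infty+\theta h$. On $B_{t_0}$,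
$$g'=\delta+O(t_0^2),\qquad\partial g'=O(t_0),\qquad\partial^2g'=(1-\theta)\partial^2g_\infty+\theta\,\partial^2g^\kappa+O(\tau),$$
because the terms $\partial\theta\,\partial h$ and $\partial^2\theta\,h$ are $O(\tau)$. Scalar curvature is linear in $\partial^2g$ with coefficients smooth in $g$, plus a term quadratic in $\partial g$ with coefficients smooth in $g$. Replacing the coefficients at $g'$ by those at $g_\infty$ or at $g^\kappa$ costs $O(t_0^2)$, and so do the quadratic terms. So on $B_{t_0}$
$$R_{g'}=(1-\theta)R_{g_\infty}+\theta R_0+O(\tau+t_0^2),$$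
with implied constants depending on $g_\infty$ near $q$. Let $\eta_1\le\frac12$ be a small number, to be chosen depending on $n$ and $\eta$. Choosing $\tau$ and then $t_0$ small, we get $\overline{B_{t_0}}\subset U$ and, on $B_{t_0}$,
$$|R_{g_\infty}-R_0|\le\tfrac\eta4,\qquad|R_{g'}-R_{g_\infty}|\le\tfrac\eta2,\qquad|g'-\delta|,\ |g_\infty-\delta|\le\eta_1. \tag{13}$$
Moreover $g'=g_\infty$ outside $B_{t_0}$, and $g'=g^\kappa$ on $B_{r_1}$ with $r_1=t_0e^{-1/\tau}$.

**Step 2: inserting the dust.** Fix $r\in(0,\frac{r_1}3)$ with $r\le1$ and $|v_0-1|\le\eta_1\le\frac12$ on $B_{3r}$. For small $\varepsilon$ take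
$$b=1,\qquad m=\lfloor\varepsilon^{-1/2}\rfloor,\qquad K=\lceil\varepsilon^{-3}\rceil,\qquad t\in[0,1]$$
in Proposition 5, and on $B_{3r}$ put
$$v=v_0+\psi_r,\quad\psi_r(x)=\psi(x/r),\qquad\hat g=v^{4/(n-2)}\delta,\qquad g=(\Psi_r)_*\hat g,\quad\Psi_r(x)=r\,\Psi(x/r),$$
and let $g=g'$ elsewhere. The two parts match, since $\psi$ and $\Psi-\mathrm{id}$ vanish near $\partial B_3$. From here on, "$\varepsilon$ small" may depend on everything except $t$.

**Step 3: the $C^0$ bound.** At $\Psi_r(x)$ the metric $g$ is $\big(\frac{v_0+\psi_r}{1+\psi_r}(x)\big)^{4/(n-2)}$ times the metric $(\Psi_r)_*\big((1+\psi_r)^{4/(n-2)}\delta\big)$, and $\big|\frac{v_0+\psi_r}{1+\psi_r}-1\big|\le\eta_1$. So by (P4) $|g-\delta|\le C(\varepsilon+\eta_1)$ on $B_{3r}$. On $B_{t_0}\setminus B_{3r}$ we have $g=g'$ and $|g-g_\infty|\le2\eta_1$. Hence $|g-g_\infty|_{g_\infty}\le\eta$ if $\eta_1$ and $\varepsilon$ are small, and likewise for $g'$. For $\eta$ small depending on $n$, namely $(1+\eta)^{n/2}\le2$, it follows that $d\mathrm{vol}_g,d\mathrm{vol}_{g'}\le2\,d\mathrm{vol}_{g_\infty}$.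

**Step 4: the curvature bound.** Formula (1) for $v_0$ reads $-c_n\Delta v_0=R_0v_0^{\mathfrak p}$, so
$$R_{\hat g}=v^{-\mathfrak p}\big[R_0v_0^{\mathfrak p}-c_nr^{-2}(\Delta\psi)(x/r)\big].$$

Suppose $x/r\notin V_m$. By (P5), $0\le\psi_r\le C\varepsilon(1+m)$. As $v\ge\frac12$ and $v_0/v=1-\psi_r/v$, we get $1-C\varepsilon(1+m)\le(v_0/v)^{\mathfrak p}\le1$. With (P2),
$$R_{\hat g}\ge R_0-C|R_0|\,\varepsilon(1+m)-C\varepsilon r^{-2}\ge R_0-\tfrac\eta4$$
for $\varepsilon$ small, because $\varepsilon(1+m)\le\varepsilon+\varepsilon^{1/2}\to0$.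

Suppose $x/r\in V_m$. Now $v\le2+C\varepsilon(1+K)\le C\varepsilon^{-2}$ by (P1), so by (P5)
$$v^{-\mathfrak p}c_nr^{-2}(-\Delta\psi)(x/r)\ge c\,\varepsilon^{2\mathfrak p+1}\rho^{-2m}r^{-2}\ge2|R_0|$$
for $\varepsilon$ small, because $m\ge\varepsilon^{-1/2}-1$ gives $\rho^{-2m}\ge\rho^2\exp\big(2\log(1/\rho)\,\varepsilon^{-1/2}\big)$, which beats any power of $\varepsilon$. As $0<v_0/v\le1$, $R_{\hat g}\ge-|R_0|+2|R_0|\ge R_0$.

So $R_g\ge R_0-\frac\eta4$ on all of $B_{3r}$; since this bound is a constant, it does not matter that $\Psi_r$ moves points. By (13), $R_g\ge R_{g_\infty}-\frac\eta2$ on $B_{3r}$, and elsewhere $R_g=R_{g'}\ge R_{g_\infty}-\frac\eta2$.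

**Step 5: tuning the integral.** The metrics $g$ and $g'$ differ only in $B_{3r}$. By (1), with $v=v_0+\psi_r$, and integration by parts,
$$I(t):=\int_UR_g\,d\mathrm{vol}_g-\int_UR_{g'}\,d\mathrm{vol}_{g'}=c_n\int_{B_{3r}}\big(-v\Delta v+v_0\Delta v_0\big)dx=2R_0\int v_0^{\mathfrak p}\psi_r\,dx+c_nr^{n-2}\int|\nabla\psi|^2dx ;$$
indeed $-v\Delta v+v_0\Delta v_0=-v_0\Delta\psi_r-\psi_r\Delta v_0-\psi_r\Delta\psi_r$, the first two terms have the same integral, and $-c_n\Delta v_0=R_0v_0^{\mathfrak p}$. Since $\psi$ is affine in $t$, $I$ is a polynomial in $t$. By (P1) its first term is $O(|R_0|r^n\varepsilon)$. By (P3) the second is at most $Cr^{n-2}\varepsilon^2(1+m)\to0$ for $t=0$, and at least $c_nr^{n-2}\varepsilon^2(c_1\varepsilon^{-3}-C)\to\infty$ for $t=1$. So for $\varepsilon$ small, $|I(0)|\le\frac\eta2$ and $I(1)\ge G$. If $I(0)\ge G$, take $t=0$; then $0\le I(0)-G\le\frac\eta2$ because $G\ge0$. Otherwise choose $t$ with $I(t)=G$ by the intermediate value theorem. In both cases $|I(t)-G|\le\frac\eta2$. Finally, by (13) and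 Step 3, $\big|\int_UR_{g'}d\mathrm{vol}_{g'}\big|\le2\int_U(|R_{g_\infty}|+1)d\mathrm{vol}_{g_\infty}\le\frac\eta4$, so $\big|\int_UR_g\,d\mathrm{vol}_g-G\big|\le\eta$. $\square$

## Every nonnegative measure is a curvature defect

*Proof of Theorem 3(a).* **Step 1: discretizing $\nu$.** Fix the distance of a complete Riemannian metric on $Y$ (infinite between different components). Closed neighbourhoods of finite radius of compact sets are then compact. For each $i$, partition $Y$ into a locally finite countable family of nonempty relatively compact Borel sets of diameter at most $\frac1i$; such a family arises by making a locally finite cover by small open sets disjoint. Choose a point in each set and concentrate the $\nu$-mass of the set at that point. This gives locally finite sets $X_i\subset Y$ and measures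
$$\nu_i=\sum_{q\in X_i}G_{i,q}\,\delta_q\to\nu\quad\text{vaguely, i.e. }\int\phi\,d\nu_i\to\int\phi\,d\nu\text{ for all }\phi\in C_c(Y),$$
since for $\phi\in C_c(Y)$ the error is at most the oscillation of $\phi$ at scale $\frac1i$ times the $\nu$-mass of a compact neighbourhood of $\operatorname{supp}\phi$. For example, on $\mathbb R$ with Lebesgue measure and intervals of length $\frac1i$, this is the Riemann sum.

**Step 2: applying the lemma at all points at once.** Choose $\eta_{i,q}\in(0,\frac1i)$ as small as Lemma 6 requires, with $\sum_q\eta_{i,q}\le\frac1i$. Then choose pairwise disjoint, locally finite neighbourhoods $U_{i,q}\ni q$ of diameter at most $\frac1i$, so small that Lemma 6 applies with $\eta=\eta_{i,q}$; small balls will do, because $X_i$ is locally finite. Apply Lemma 6 in all $U_{i,q}$ with $G=G_{i,q}$. We obtain $C^2$ metrics $g_i$ with $|g_i-g_\infty|_{g_\infty}\le\frac1i$, $R_{g_i}\ge R_{g_\infty}-\frac1i$, and $g_i=g_\infty$ outside $\bigcup_qU_{i,q}$.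

**Step 3: the total variation of the curvature.** Write $U=U_{i,q}$ and $\eta=\eta_{i,q}$. For large $i$, $d\mathrm{vol}_{g_i}\le2\,d\mathrm{vol}_{g_\infty}$, and $R_{g_i}\ge-(|R_{g_\infty}|+1)$ gives $|R_{g_i}|\le R_{g_i}+2(|R_{g_\infty}|+1)$. So
$$\int_U|R_{g_i}|\,d\mathrm{vol}_{g_i}\le\int_UR_{g_i}\,d\mathrm{vol}_{g_i}+2\int_U(|R_{g_\infty}|+1)\,d\mathrm{vol}_{g_i}\le G_{i,q}+3\eta . \tag{14}$$

**Step 4: the limit.** Let $\phi\in C_c(Y)$. In each $U_{i,q}$, replacing $\phi$ by $\phi(q)$ in the integral against $R_{g_i}d\mathrm{vol}_{g_i}$ costs at most $\operatorname{osc}_{U_{i,q}}\phi\,(G_{i,q}+3\eta_{i,q})$ by (14), replacing $\int_UR_{g_i}d\mathrm{vol}_{g_i}$ by $G_{i,q}$ costs at most $\|\phi\|_\infty\eta_{i,q}$, and $\big|\int_U\phi R_{g_\infty}d\mathrm{vol}_{g_\infty}\big|\le\|\phi\|_\infty\eta_{i,q}$. Hence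
$$\Big|\int\phi R_{g_i}d\mathrm{vol}_{g_i}-\int\phi R_{g_\infty}d\mathrm{vol}_{g_\infty}-\int\phi\,d\nu_i\Big|\le\sum_{q:\,U_{i,q}\cap\operatorname{supp}\phi\ne\emptyset}\Big[\operatorname{osc}_{U_{i,q}}\phi\,(G_{i,q}+3\eta_{i,q})+2\|\phi\|_\infty\eta_{i,q}\Big]\to0,$$
because $\phi$ is uniformly continuous, $\sum_q\eta_{i,q}\le\frac1i$, and $\nu_i$ is bounded on the closed $1$-neighbourhood of $\operatorname{supp}\phi$ by the $\nu$-mass of the closed $2$-neighbourhood, which is compact. In the same way (14) shows that $\int_L|R_{g_i}|d\mathrm{vol}_{g_i}$ is bounded in $i$ for compact $L$. For a continuous compactly supported density $\omega=\phi_i\,d\mathrm{vol}_{g_i}=\phi\,d\mathrm{vol}_{g_\infty}$ we have $\phi_i\to\phi$ uniformly with the same support. So $\int R_{g_i}\omega=\int\phi R_{g_i}d\mathrm{vol}_{g_i}+o(1)\to\int R_{g_\infty}\omega+\int\phi\,d\nu$. $\square$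

*Proof of Theorem 3(b).* The plan is to use (a) with larger and larger $\nu$ and take a diagonal sequence; to cover all $\omega$ at once we test on countably many. Let $\omega_1,\omega_2,\dots\ge0$ be nonzero continuous compactly supported densities such that every nonzero continuous $\omega\ge0$ satisfies $\omega\ge c\,\omega_l$ for some $l$ and some $c>0$: take bumps supported in the members of a countable base of relatively compact coordinate balls, and use a ball whose closure lies in $\{\omega>0\}$. By (a) with $\nu=j\,d\mathrm{vol}_{g_\infty}$, for which $\int R_{g_i}\omega_l\to\int(R_{g_\infty}+j)\omega_l$, we can choose $g^{(j)}$ with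
$$|g^{(j)}-g_\infty|_{g_\infty}\le\tfrac1j,\qquad R_{g^{(j)}}\ge R_{g_\infty}-\tfrac1j,\qquad\int R_{g^{(j)}}\omega_l\ge\int\big(R_{g_\infty}+\tfrac j2\big)\omega_l\quad(l\le j).$$
If $\omega$ is compactly supported and $\omega\ge c\,\omega_l$, then for $j\ge l$
$$\int R_{g^{(j)}}\omega\ge c\int\big(R_{g_\infty}+\tfrac j2\big)\omega_l+\int\big(R_{g_\infty}-\tfrac1j\big)(\omega-c\,\omega_l)\to\infty ,$$
where the pointwise bound was used on $\omega-c\,\omega_l\ge0$. $\square$

*Proof of Theorem 3(c).* Let $\Lambda(\omega)=\lim\int(R_{g_i}-R_{g_\infty})\,\omega$, which exists for all smooth compactly supported densities and is linear. If $\omega\ge0$, then $\int(R_{g_i}-R_{g_\infty})\omega\ge-\sup_{\operatorname{supp}\omega}|\delta_i|\int\omega\to0$, so $\Lambda(\omega)\ge0$. Fix a smooth positive density $\omega_0$ and identify $\omega=f\omega_0$ with the function $f$. A positive linear functional on smooth compactly supported functions is given by a unique nonnegative Radon measure (it is bounded in the supremum norm on functions supported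 in a fixed compact set, so it extends uniquely to $C_c(Y)$, and the Riesz theorem applies); so $\Lambda(f\omega_0)=\int f\,d\nu_0$. Put $d\nu=\frac{d\mathrm{vol}_{g_\infty}}{\omega_0}\,d\nu_0$, with a continuous positive ratio. Since $\frac{\omega}{d\mathrm{vol}_{g_\infty}}=f\,\frac{\omega_0}{d\mathrm{vol}_{g_\infty}}$, we get $\Lambda(\omega)=\int\frac{\omega}{d\mathrm{vol}_{g_\infty}}\,d\nu$, and $\nu$ is unique because $\nu_0$ is. $\blacksquare$
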